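\title{Injective endomorphisms and outer automorphisms of welded braid groups}

\begin{abstract}
We prove that for $n\ge 3$ the outer automorphism group of the welded braid group $WB_n$ has order two and is generated by the class of the automorphism $\sigma_i\mapsto\rho_i\sigma_i^{-1}\rho_i$, $\rho_i\mapsto\rho_i$. This confirms a conjecture posed in a paper of Makri. We deduce it from a classification of all injective endomorphisms of $WB_n$: modulo inner automorphisms they form the multiplicative monoid of nonzero integers. For $n=2$ the outer automorphism group is $\mathbb Z_2\times\mathbb Z_2$, so the range $n\ge3$ is sharp. The proof realizes $WB_n$ inside the automorphism group of a free group, conjugates the image of the symmetric group back to the group of permutations of the basis by means of an action on a tree, and then reads off the endomorphism from centralizers.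
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$. The \emph{welded braid group} $WB_n$ has generators $\sigma_1,\dots,\sigma_{n-1}$, $\rho_1,\dots,\rho_{n-1}$ and the following relations, for $1\le i\le n-2$ in the left column and $|i-j|\ge2$ in the right column:
\begin{align*}
\sigma_i\sigma_{i+1}\sigma_i&=\sigma_{i+1}\sigma_i\sigma_{i+1}, & \sigma_i\sigma_j&=\sigma_j\sigma_i, \tag{W1}\\
\rho_i\rho_{i+1}\rho_i&=\rho_{i+1}\rho_i\rho_{i+1}, & \rho_i\rho_j&=\rho_j\rho_i, \tag{W2}\\
\rho_i\rho_{i+1}\sigma_i&=\sigma_{i+1}\rho_i\rho_{i+1}, & \sigma_i\rho_j&=\rho_j\sigma_i, \tag{W3}\\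
\rho_i\sigma_{i+1}\sigma_i&=\sigma_{i+1}\sigma_i\rho_{i+1}, \tag{W4}
\end{align*}
together with $\rho_i^2=1$ for $1\le i\le n-1$, which we count as part of (W2). The relations (W1) are the braid relations, and (W2) is the standard presentation of the symmetric group $S_n$. The relations (W3) say that the $\rho_j$ act on the $\sigma_i$ by relabeling strands. The relation (W4) is the only one that distinguishes the $\sigma_i$ from their inverses.

Which outer automorphisms should $WB_n$ have? The abelianization gives a first orientation. There all $\sigma_i$ have one class $\bar\sigma$ and all $\rho_i$ have one class $\bar\rho$, and every relation preserves the exponent sum of the $\sigma_i$ and the parity of the number of $\rho_i$. Hence $WB_n^{ab}=\langle\bar\sigma\rangle\times\langle\bar\rho\rangle\cong\mathbb Z\times\mathbb Z_2$. An automorphism of this group fixes $\bar\rho$ and sends $\bar\sigma$ to one of $\pm\bar\sigma$, $\pm\bar\sigma+\bar\rho$. Since inner automorphisms act trivially, we obtain a homomorphism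
\begin{equation}\label{eq:ab}
\operatorname{Out}(WB_n)=\operatorname{Aut}(WB_n)/\operatorname{Inn}(WB_n)\longrightarrow\operatorname{Aut}(WB_n^{ab})\cong\mathbb Z_2\times\mathbb Z_2 .
\end{equation}
The target is generated by the reflection $\bar\sigma\mapsto-\bar\sigma$ and the shear $\bar\sigma\mapsto\bar\sigma+\bar\rho$. The obvious lifts are $\sigma_i\mapsto\sigma_i^{-1}$ and $\sigma_i\mapsto\rho_i\sigma_i$, with the $\rho_i$ fixed. For $n=2$, where $WB_2=\langle\sigma_1,\rho_1\mid\rho_1^2\rangle$, both are automorphisms. For $n\ge3$ neither of them is even an endomorphism (Remark~\ref{rem:naive}), but the first can be repaired: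
\[
\alpha_n\colon\quad \sigma_i\mapsto\rho_i\sigma_i^{-1}\rho_i,\qquad \rho_i\mapsto\rho_i\qquad(1\le i\le n-1)
\]
is an automorphism of order two that induces the reflection. It is natural to guess that the shear admits no repair and that \eqref{eq:ab} is injective. This is the conjecture posed in \cite{Makri}: for $n\ge3$ the group $\operatorname{Out}(WB_n)$ is generated by the class of $\alpha_n$, so that it is isomorphic to $\mathbb Z_2$. We prove it.

\begin{theorem}\label{thm:out}
For $n\ge3$, $\operatorname{Out}(WB_n)=\{1,[\alpha_n]\}\cong\mathbb Z_2$.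
\end{theorem}

The argument does not use surjectivity until its last line, and so it classifies all injective endomorphisms. For $g\in WB_n$ let $\operatorname{ad}_g$ be the inner automorphism $h\mapsto ghg^{-1}$. We call two endomorphisms $\varphi,\varphi'$ equal \emph{modulo inner automorphisms} if $\varphi'=\operatorname{ad}_g\circ\varphi$ for some $g$.

\begin{theorem}\label{thm:endo}
Let $n\ge3$. For each $k\in\mathbb Z\setminus\{0\}$ there is an injective endomorphism $\varepsilon_k$ of $WB_n$ with $\rho_i\mapsto\rho_i$ and $\sigma_i\mapsto\rho_i(\rho_i\sigma_i)^k$; here $\varepsilon_1=\mathrm{id}$ and $\varepsilon_{-1}=\alpha_n$. Every injective endomorphism of $WB_n$ has the form $\operatorname{ad}_g\circ\varepsilon_k$ with $g\in WB_n$ for a unique $k\ne0$, and it is an automorphism if and only if $k=\pm1$. Hence the monoid of injective endomorphisms modulo inner automorphisms is isomorphic to $(\mathbb Z\setminus\{0\},\times)$.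
\end{theorem}

\begin{theorem}\label{thm:two}
$\operatorname{Out}(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$. In particular, the range $n\ge3$ in Theorem~\ref{thm:out} is sharp.
\end{theorem}

The proofs take place in the automorphism group of the free group $F_n$ on $x_1,\dots,x_n$. Let $P\Sigma_n$ be the group of automorphisms that send each $x_i$ to a conjugate of itself, let $S_n$ permute the $x_i$, and let $\iota$ be the automorphism $x_i\mapsto x_i^{-1}$. Proposition~\ref{prop:model} identifies $WB_n$ with the subgroup $P\Sigma_n\rtimes S_n$ of $\operatorname{Aut}(F_n)$.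

\begin{corollary}\label{cor:aut}
For $n\ge3$, $\operatorname{Aut}(WB_n)\cong WB_n\rtimes\langle\iota\rangle$, and this group is the normalizer of $WB_n$ in $\operatorname{Aut}(F_n)$. The subgroups $\operatorname{Inn}(F_n)$ and $P\Sigma_n$ are characteristic in $WB_n$.
\end{corollary}

The method rests on two subgroups of $WB_n$, namely $S_n$ and $\operatorname{Inn}(F_n)\cong F_n$. They are linked: conjugation by $x_n$ commutes with the stabilizer $S_{n-1}$ of $n$, and almost nothing else does. So an injective endomorphism that fixes $S_n$ pointwise sends conjugation by $x_i$ to a power of itself. An element of $WB_n$ is determined by the way it conjugates $\operatorname{Inn}(F_n)$, so this power determines the endomorphism. Section~\ref{sec:fixed} carries this out, first by hand for three strands. Section~\ref{sec:finite} supplies the hypothesis: the image of $S_n$ under an injective endomorphism is conjugate to $S_n$. Section~\ref{sec:proofs} deals with $S_6$, whose automorphisms need separate attention, and assembles the proofs; Section~\ref{sec:two} treats two strands.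

\section{Welded braids as automorphisms of a free group}\label{sec:model}

\subsection{Free groups}
Throughout, $n\ge2$. Automorphisms act on the left, $(fg)(x)=f(g(x))$, and $w\in S_n$ acts on $F_n$ by $w(x_i)=x_{w(i)}$. For $y\in F_n$ let $c_y(z)=yzy^{-1}$. Then
\begin{equation}\label{eq:conj}
g\,c_y\,g^{-1}=c_{g(y)}\qquad(g\in\operatorname{Aut}(F_n),\ y\in F_n).
\end{equation}
We use the following standard facts.
\begin{itemize}
\item[(F1)] $F_n$ is torsion-free, the centralizer of a nontrivial element is infinite cyclic, the centralizer of $x_j$ is $\langle x_j\rangle$, and the center is trivial. Thus $y\mapsto c_y$ is an isomorphism $F_n\to\operatorname{Inn}(F_n)$, and by \eqref{eq:conj} an automorphism of $F_n$ that centralizes $\operatorname{Inn}(F_n)$ is trivial.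
\item[(F2)] Roots are unique: if $u^k=v^k$ with $k\neq0$, then $u=v$. Indeed, either $u^k=1$ and $u=v=1$, or $u$ and $v$ lie in the infinite cyclic centralizer of $u^k$.
\item[(F3)] If $x_i^m$ is conjugate to $x_j$, then $i=j$ and $m=1$, as one sees in $F_n^{ab}$.
\item[(F4)] $F_n$ is Hopfian: every surjective endomorphism is an automorphism.
\end{itemize}
All centralizer computations below come from the scarcity of words fixed by a permutation of letters.

\begin{lemma}\label{lem:fixed}
\begin{enumerate}
\item[(a)] Let $F$ be free on $X$ and let $G\le\operatorname{Aut}(F)$ permute the set of letters $X\cup X^{-1}$. The elements of $F$ fixed by $G$ are exactly the words in the letters fixed by $G$.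
\item[(b)] Let $G\le S_n$, let $G_i$ be the stabilizer of $i$ in $G$, and let $\theta\in\operatorname{Aut}(F_n)$ centralize $G$. Then $\theta(x_i)$ is a word in the $x_j^{\pm1}$ with $j$ fixed by $G_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element of $G$ permutes the letters compatibly with inversion, so it maps a reduced word letter by letter to a reduced word. Hence a reduced word is fixed if and only if each of its letters is fixed. For (b), if $w\in G_i$ then $w\theta(x_i)=\theta w(x_i)=\theta(x_i)$; now apply (a).
\end{proof}

\subsection{The isomorphism $WB_n\cong P\Sigma_n\rtimes S_n$}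
For $i\ne j$ let $a_{ij}\in P\Sigma_n$ send $x_j$ to $x_ix_jx_i^{-1}$ and fix $x_l$ for $l\ne j$. Evaluating on generators gives
\begin{equation}\label{eq:aij}
w\,a_{ij}\,w^{-1}=a_{w(i)w(j)}\quad(w\in S_n),\qquad c_{x_i}=\prod_{j\ne i}a_{ij}.
\end{equation}
McCool's theorem \cite{McCool} states that $P\Sigma_n$ is presented by the generators $a_{ij}$ and the relations, for pairwise distinct indices,
\[
\text{(M1)}\ \ [a_{ij},a_{lm}]=1,\qquad \text{(M2)}\ \ [a_{ij},a_{il}]=1,\qquad \text{(M3)}\ \ [a_{ij}a_{il},a_{jl}]=1 .
\]
McCool's generators are the inverses of the $a_{ij}$. This makes no difference: by (M2) the factors of $a_{ij}a_{il}$ commute, so the relations are unchanged by inverting all generators or by reversing the order of composition.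

The group $S_n$ normalizes $P\Sigma_n$ and meets it trivially by (F3), so $P\Sigma_nS_n=P\Sigma_n\rtimes S_n$. It consists of the automorphisms that send each $x_i$ to a conjugate of $x_{w(i)}$ for some $w\in S_n$, because such an automorphism composed with $w^{-1}$ lies in $P\Sigma_n$. The next statement is also due to Fenn, Rim\'anyi and Rourke \cite{FRR}.

\begin{proposition}\label{prop:model}
The assignment $\rho_i\mapsto(i\ \,i{+}1)$, $\sigma_i\mapsto(i\ \,i{+}1)\,a_{i,i+1}$ defines an isomorphism $WB_n\to P\Sigma_n\rtimes S_n$.
\end{proposition}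

\begin{proof}
Both directions use the same computation, which we do once. Write $\rho_i=(i\ \,i{+}1)\in S_n$. Let $W$ be a group with a homomorphism $S_n\to W$, suppressed in the notation, and elements $b_{ij}$ $(i\neq j)$ such that $wb_{ij}w^{-1}=b_{w(i)w(j)}$. Put $s_i=\rho_ib_{i,i+1}$. Permutations move to the left by the rule $b_{ij}w=w\,b_{w^{-1}(i)w^{-1}(j)}$.

The relations (W3) hold for the $s_i$ and $\rho_j$ automatically. The permutation $\rho_i\rho_{i+1}$ maps $i\mapsto i+1\mapsto i+2\mapsto i$, so it conjugates $\rho_ib_{i,i+1}$ to $\rho_{i+1}b_{i+1,i+2}$; and for $|i-j|\ge2$ the transposition $\rho_j$ commutes with $\rho_i$ and fixes $i$ and $i+1$. For $|i-j|\ge2$ we also have $s_is_j=\rho_i\rho_j\,b_{i,i+1}b_{j,j+1}$ and $s_js_i=\rho_j\rho_i\,b_{j,j+1}b_{i,i+1}$, so $s_is_j=s_js_i$ is equivalent to $[b_{i,i+1},b_{j,j+1}]=1$. For the remaining relations take $i=1$; for other $i$, read $i,i+1,i+2$ for $1,2,3$. With $\delta=\rho_1\rho_2\rho_1=\rho_2\rho_1\rho_2$,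
\begin{align*}
\rho_1s_2s_1&=\rho_1\rho_2\,b_{23}\,\rho_1\,b_{12}=\delta\,b_{13}b_{12},\\
s_2s_1\rho_2&=\rho_2\,b_{23}\,\rho_1\,b_{12}\,\rho_2=\rho_2\rho_1\,b_{13}b_{12}\,\rho_2=\delta\,b_{12}b_{13},\\
s_1s_2s_1&=\rho_1\,b_{12}\,\rho_2\rho_1\,b_{13}b_{12}=\delta\,b_{23}b_{13}b_{12},\\
s_2s_1s_2&=\rho_2\,b_{23}\,\rho_1\rho_2\,b_{13}b_{23}=\delta\,b_{12}b_{13}b_{23}.
\end{align*}
So (W4) is equivalent to $[b_{12},b_{13}]=1$, and, given this, the braid relation is equivalent to $[b_{12}b_{13},b_{23}]=1$.

Take first $W=P\Sigma_n\rtimes S_n$ and $b_{ij}=a_{ij}$. By (M1)--(M3) the $s_i$ and $\rho_i$ satisfy (W1)--(W4), so the map in the statement is a homomorphism. Take next $W=WB_n$, with the homomorphism $S_n\to WB_n$ given by (W2). The element $\rho_1\sigma_1$ commutes with $\rho_3,\dots,\rho_{n-1}$, which generate the subgroup of $S_n$ fixing $1$ and $2$. Hence $b_{w(1)w(2)}=w(\rho_1\sigma_1)w^{-1}$ is well defined and satisfies the conjugation rule. By (W2) and (W3), $\rho_i\rho_{i+1}$ conjugates $\rho_i\sigma_i$ to $\rho_{i+1}\sigma_{i+1}$, so by induction $b_{i,i+1}=\rho_i\sigma_i$, that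 is, $s_i=\sigma_i$. The equivalences above now give $[b_{12},b_{34}]=1$, $[b_{12},b_{13}]=1$ and $[b_{12}b_{13},b_{23}]=1$ whenever these indices exist, and conjugating by $S_n$ gives (M1)--(M3) for all indices. So $a_{ij}\mapsto b_{ij}$ defines an $S_n$-equivariant homomorphism $P\Sigma_n\to WB_n$, which extends to $P\Sigma_n\rtimes S_n$. The two homomorphisms are inverse to each other on generators.
\end{proof}

From now on $WB_n=P\Sigma_n\rtimes S_n\le\operatorname{Aut}(F_n)$, with $a_{i,i+1}=\rho_i\sigma_i$ and with projection $\pi\colon WB_n\to S_n$; thus $g(x_i)$ is conjugate to $x_{\pi(g)(i)}$. The group $WB_n$ contains $\operatorname{Inn}(F_n)$, and all $a_{ij}$ are conjugate in $WB_n$ by \eqref{eq:aij}. The exponent sum of the $\sigma_i$ is a surjective homomorphism $\deg\colon WB_n\to\mathbb Z$ with $\deg a_{ij}=1$ and $\deg w=0$ for $w\in S_n$.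

\subsection{The endomorphisms $\varepsilon_k$}
In the generators $a_{ij}$ the maps of Theorem~\ref{thm:endo} are power maps. Let $E_k$ be the endomorphism $x_i\mapsto x_i^k$ of $F_n$.

\begin{proposition}\label{prop:eps}
For each $k\in\mathbb Z$ there is an endomorphism $\varepsilon_k$ of $WB_n$ with $\varepsilon_k(a_{ij})=a_{ij}^k$ and $\varepsilon_k|_{S_n}=\mathrm{id}$. It satisfies:
\begin{enumerate}
\item[(a)] $\varepsilon_k(\sigma_i)=\rho_i(\rho_i\sigma_i)^k$, $\ \varepsilon_k\varepsilon_l=\varepsilon_{kl}$, and $\deg\circ\,\varepsilon_k=k\deg$;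
\item[(b)] $\varepsilon_1=\mathrm{id}$, and $\varepsilon_{-1}=\alpha_n$ is conjugation by $\iota$ in $\operatorname{Aut}(F_n)$;
\item[(c)] $\varepsilon_k(g)\circ E_k=E_k\circ g$ for all $g\in WB_n$;
\item[(d)] $\varepsilon_k$ is injective for $k\ne0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Powers of commuting elements commute, and $a_{ij}^ka_{il}^k=(a_{ij}a_{il})^k$ by (M2). So $a_{ij}\mapsto a_{ij}^k$ respects (M1)--(M3). The resulting endomorphism of $P\Sigma_n$ is $S_n$-equivariant by \eqref{eq:aij} and therefore extends by the identity on $S_n$. The identities in (a) hold on generators. For (b), $\rho_i(\rho_i\sigma_i)^{-1}=\rho_i\sigma_i^{-1}\rho_i$. Moreover $\iota$ commutes with $S_n$, and $\iota a_{ij}\iota^{-1}$ sends $x_j$ to $\iota(x_ix_j^{-1}x_i^{-1})=x_i^{-1}x_jx_i$ and fixes the other generators, so $\iota a_{ij}\iota^{-1}=a_{ij}^{-1}$.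

In (c), both sides send $x_i$ to $x_{w(i)}^k$ if $g=w\in S_n$. If $g=a_{ij}$, both send $x_j$ to $x_i^kx_j^kx_i^{-k}$ and $x_l$ to $x_l^k$ for $l\neq j$. The set of $g$ satisfying (c) is closed under products and inverses, so it is $WB_n$. For $k\neq0$ the map $E_k$ is injective, since it sends $x_{i_1}^{m_1}\cdots x_{i_r}^{m_r}$ with $m_s\neq0$ and $i_s\ne i_{s+1}$ to the word $x_{i_1}^{km_1}\cdots x_{i_r}^{km_r}$ of the same shape. If $\varepsilon_k(g)=1$, then (c) gives $E_k=E_k\circ g$, hence $g=1$.
\end{proof}

The endomorphism $\varepsilon_0$ is the projection $\pi$ onto $S_n$. It fixes $S_n$ pointwise and is not injective, which is why $k=0$ is absent from Theorem~\ref{thm:endo}.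

\begin{remark}\label{rem:naive}
Let $n\ge3$. An endomorphism with $\rho_i\mapsto\rho_i$, $\sigma_i\mapsto\sigma_i^{-1}$ would send $a_{12}=\rho_1\sigma_1$ to $\rho_1a_{12}^{-1}\rho_1=a_{21}^{-1}$, and so every $a_{ij}$ to $a_{ji}^{-1}$. But $a_{31}$ and $a_{32}$ commute, while $a_{13}a_{23}(x_3)=x_2x_1x_3x_1^{-1}x_2^{-1}$ differs from $a_{23}a_{13}(x_3)=x_1x_2x_3x_2^{-1}x_1^{-1}$. An endomorphism with $\sigma_i\mapsto\rho_i\sigma_i$ would force $a_{12}a_{23}a_{12}=a_{23}a_{12}a_{23}$. This fails in $P\Sigma_n^{ab}$, which is free abelian on the classes of the $a_{ij}$ because the relators (M1)--(M3) are commutators.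
\end{remark}

\section{Endomorphisms that fix the symmetric group}\label{sec:fixed}

Let $S_{n-1}\le S_n$ be the stabilizer of $n$. By \eqref{eq:conj}, $c_{x_n}$ centralizes $S_{n-1}$, and it has infinite order. The aim of this section is the following.

\begin{proposition}\label{prop:fixed}
Let $n\ge3$ and let $\varphi$ be an injective endomorphism of $WB_n$ with $\varphi|_{S_n}=\mathrm{id}$. Then $\varphi=\varepsilon_k$ for some $k\neq0$.
\end{proposition}

An endomorphism of $WB_n$ does not come with a map of $F_n$. We recover one from the copy $\operatorname{Inn}(F_n)$ of $F_n$ inside $WB_n$, and for this we must first locate the element $\varphi(c_{x_n})$. It centralizes $\varphi(S_{n-1})=S_{n-1}$, so the object to compute is the centralizer of $S_{n-1}$.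

\subsection{Three strands}
Let $n=3$ and $\tau=(1\ 2)$, so that $S_2=\langle\tau\rangle$. Here the quotient of $P\Sigma_3$ by $\operatorname{Inn}(F_3)$ turns out to be free, and Lemma~\ref{lem:fixed} can be applied twice: once in this quotient and once in $F_3$.

\begin{lemma}\label{lem:cent3}
The centralizer of $\tau$ in $WB_3$ is $\langle c_{x_3}\rangle\times\langle\tau\rangle$.
\end{lemma}

\begin{proof}
The normal subgroup $\operatorname{Inn}(F_3)$ is generated by $a_{12}a_{13}$, $a_{21}a_{23}$ and $a_{31}a_{32}$. Adding these three relators to McCool's presentation presents $P\Sigma_3/\operatorname{Inn}(F_3)$. They eliminate three generators and leave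
\[
p=a_{12}=a_{13}^{-1},\qquad q=a_{23}=a_{21}^{-1},\qquad r=a_{31}=a_{32}^{-1}.
\]
There is no relation (M1) for $n=3$, and (M2) and (M3) become trivial once $a_{ij}a_{il}=1$. So the quotient is the free group $F(p,q,r)$, and $WB_3/\operatorname{Inn}(F_3)=F(p,q,r)\rtimes S_3$. Conjugation by $\tau$ sends $p=a_{12}$ to $a_{21}=q^{-1}$, $q=a_{23}$ to $a_{13}=p^{-1}$, and $r=a_{31}$ to $a_{32}=r^{-1}$. It permutes the six letters $p^{\pm1},q^{\pm1},r^{\pm1}$ and fixes none, so by Lemma~\ref{lem:fixed}(a) it fixes no nontrivial element of $F(p,q,r)$.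

Let $\theta\in WB_3$ commute with $\tau$, and write its image in the quotient as $fw$ with $f\in F(p,q,r)$ and $w\in S_3$. Comparing $\tau fw\tau^{-1}=(\tau f\tau^{-1})(\tau w\tau^{-1})$ with $fw$ shows that $\tau$ fixes $f$ and commutes with $w$. Hence $f=1$ and $w\in\langle\tau\rangle$, and $\theta w^{-1}=c_g$ for some $g\in F_3$. This element commutes with $\tau$, so $\tau(g)=g$ by \eqref{eq:conj} and (F1), and $g\in\langle x_3\rangle$ by Lemma~\ref{lem:fixed}(a). Conversely, $c_{x_3}$ and $\tau$ commute with $\tau$, and $\langle c_{x_3}\rangle\cap\langle\tau\rangle=1$.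
\end{proof}

Let $\varphi$ be as in Proposition~\ref{prop:fixed}, with $n=3$. By the lemma, $\varphi(c_{x_3})=c_{x_3}^k\tau^\epsilon$ with $\epsilon\in\{0,1\}$, and $k\ne0$ because $\varphi(c_{x_3})$ has infinite order. The factor $\tau^\epsilon$ is excluded by parity. Consider the homomorphism $f=\operatorname{sgn}\circ\,\pi\circ\varphi\colon WB_3\to\{\pm1\}$. The elements $a_{31}$ and $a_{32}$ are conjugate, so
\[
(-1)^\epsilon=f(c_{x_3})=f(a_{31})f(a_{32})=f(a_{31})^2=1 .
\]
Thus $\varphi(c_{x_3})=c_{x_3}^k$. It remains to find $\varphi(a_{ij})$, by looking at how $a_{ij}$ conjugates the $c_{x_l}$. This computation involves only three indices, so we record it for all $n$; it completes the proof of Proposition~\ref{prop:fixed} for $n=3$.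

\begin{lemma}\label{lem:roots}
Let $\varphi$ be an endomorphism of $WB_n$ with $\varphi|_{S_n}=\mathrm{id}$ and $\varphi(c_{x_n})=c_{x_n}^k$ for some $k\neq0$. Then $\varphi=\varepsilon_k$.
\end{lemma}

\begin{proof}
Applying $\varphi$ to $c_{x_{w(n)}}=wc_{x_n}w^{-1}$ for $w\in S_n$ gives $\varphi(c_{x_l})=c_{x_l}^k$ for all $l$. Fix $i\neq j$ and let $\theta=\varphi(a_{ij})$. By \eqref{eq:conj},
\[
a_{ij}\,c_{x_j}\,a_{ij}^{-1}=c_{x_i}c_{x_j}c_{x_i}^{-1},\qquad a_{ij}\,c_{x_l}\,a_{ij}^{-1}=c_{x_l}\quad(l\ne j).
\]
Apply $\varphi$. The left sides become $\theta c_{x_j}^k\theta^{-1}=c_{\theta(x_j)^k}$ and $c_{\theta(x_l)^k}$, so by (F1)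
\[
\theta(x_j)^k=x_i^kx_j^kx_i^{-k}=(x_i^kx_jx_i^{-k})^k,\qquad\theta(x_l)^k=x_l^k .
\]
Since $k\ne0$, (F2) gives $\theta(x_j)=x_i^kx_jx_i^{-k}$ and $\theta(x_l)=x_l$, that is, $\theta=a_{ij}^k$.
\end{proof}

\subsection{Four or more strands}
For $n\ge4$ the relators $c_{x_i}$ involve at least three generators, and the elimination in Lemma~\ref{lem:cent3} is not available. In exchange, the point stabilizers in $S_{n-1}$ are now large enough for Lemma~\ref{lem:fixed}(b) to confine the problem to a free group of rank two, where a cancellation argument settles it.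

\begin{lemma}\label{lem:rank2}
Let $L$ be free on $x,y$, and let $g$ be a reduced word that begins with $x^{\pm1}$ and ends with $y^{\pm1}$. Then $x\notin\langle y,\,gxg^{-1}\rangle$.
\end{lemma}

\begin{proof}
For $l\neq0$ the word $gx^lg^{-1}$ is reduced as written, because $g$ ends with $y^{\pm1}$, and it begins and ends with $x^{\pm1}$. So no cancellation occurs in an alternating product of nontrivial powers of $y$ and of $gxg^{-1}$. Every element of $\langle y,gxg^{-1}\rangle$ is therefore a power of $y$ or has length at least $2|g|+1>1$.
\end{proof}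

\begin{lemma}\label{lem:cent4}
For $n\ge4$ the centralizer of $S_{n-1}$ in $WB_n$ is $\langle c_{x_n}\rangle\cong\mathbb Z$.
\end{lemma}

\begin{proof}
Let $\theta\in WB_n$ centralize $S_{n-1}$. We apply Lemma~\ref{lem:fixed}(b) with $G=S_{n-1}$. The only point fixed by $G_n=S_{n-1}$ is $n$, so $\theta(x_n)\in\langle x_n\rangle$, and $\theta(x_n)=x_n$ by (F3). In particular $\pi(\theta)$ fixes $n$. It also centralizes $S_{n-1}$, whose center is trivial because $n-1\ge3$; so $\pi(\theta)=1$.

The stabilizer $G_1$ is the symmetric group on $\{2,\dots,n-1\}$. Since $n-2\ge2$, its fixed points are $1$ and $n$ only, and $\theta(x_1)\in L=\langle x_1,x_n\rangle$. Thus $\theta(L)\subseteq L$; the same holds for $\theta^{-1}$, so $\theta(L)=L$. The element $\theta(x_1)$ is conjugate to $x_1$ in $F_n$. Applying the retraction $F_n\to L$ that kills the other generators, we get $\theta(x_1)=gx_1g^{-1}$ with $g\in L$, and we may take $g$ reduced and not ending in $x_1^{\pm1}$. Write $g=x_n^mg'$ as a reduced product with $g'$ not beginning with $x_n^{\pm1}$. Replacing $\theta$ by $c_{x_n}^{-m}\theta$ replaces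 $g$ by $g'$, so we may assume in addition that $g$ does not begin with $x_n^{\pm1}$.

If $g\neq1$, then $g$ begins with $x_1^{\pm1}$ and ends with $x_n^{\pm1}$, and Lemma~\ref{lem:rank2} gives $x_1\notin\langle x_n,gx_1g^{-1}\rangle=\theta(L)=L$, which is absurd. So $\theta(x_1)=x_1$. For $i<n$ choose $w\in S_{n-1}$ with $w(1)=i$; then $\theta(x_i)=w\theta(x_1)=x_i$. Hence $\theta=1$, and the original $\theta$ equals $c_{x_n}^m$.
\end{proof}

For $n\ge4$, Proposition~\ref{prop:fixed} follows at once: $\varphi(c_{x_n})$ is a nontrivial element of the centralizer of $S_{n-1}$, so $\varphi(c_{x_n})=c_{x_n}^k$ with $k\neq0$, and Lemma~\ref{lem:roots} applies.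

\section{Finite subgroups}\label{sec:finite}

An injective endomorphism sends $S_n$ to a finite subgroup $H$ of $WB_n$. We first show that $\pi$ is injective on finite subgroups, and then that $H$ is conjugate to $\pi(H)$ when $\pi(H)$ is transitive.

\begin{lemma}\label{lem:torsion}
The group $P\Sigma_n$ is torsion-free.
\end{lemma}

\begin{proof}
Let $\gamma_1=F_n$, $\gamma_{m+1}=[\gamma_m,F_n]$ be the lower central series. We recall that $\bigcap_m\gamma_m=1$, that each $\gamma_m/\gamma_{m+1}$ is torsion-free abelian, and that it is generated by the classes of $m$-fold commutators, which depend only on the classes of the entries in $F_n/\gamma_2$. Let $1\neq\theta\in P\Sigma_n$. Then $\theta$ acts trivially on $F_n/\gamma_2$, hence on every $\gamma_m/\gamma_{m+1}$. Let $m\ge2$ be maximal such that $\theta(y)y^{-1}\in\gamma_m$ for all $y\in F_n$, and choose $y$ with $d=\theta(y)y^{-1}\notin\gamma_{m+1}$. From $\theta^s(y)y^{-1}=\theta^{s-1}(d)\cdot\theta^{s-1}(y)y^{-1}$ and induction, $\theta^s(y)y^{-1}\equiv d^{\,s}$ modulo $\gamma_{m+1}$ for $s\ge1$. Since $d^{\,s}\notin\gamma_{m+1}$,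 we have $\theta^s\neq1$.
\end{proof}

\begin{proposition}\label{prop:finite}
Let $n\ge2$ and let $H\le WB_n$ be a finite subgroup such that $\pi(H)$ is transitive on $\{1,\dots,n\}$. Then there is $\beta\in P\Sigma_n$ with $\beta^{-1}h\beta=\pi(h)$ for all $h\in H$.
\end{proposition}

Write $h\cdot i=\pi(h)(i)$. The proposition asks for conjugates $z_i=\beta(x_i)$ of the $x_i$ that satisfy $h(z_i)=z_{h\cdot i}$ and form a basis of $F_n$. The second condition does not follow from the first.

\begin{example}\label{ex:orbit}
Let $n=2$ and $h=a_{21}\rho_1a_{21}^{-1}$, an involution that swaps the basis elements $z_1=x_2x_1x_2^{-1}$ and $z_2=x_2$. From $x_1=z_2^{-1}z_1z_2$ we get $h(x_1)=z_1^{-1}z_2z_1=gx_2g^{-1}$ with $g=x_2x_1^{-1}$. The pair $x_1$, $h(x_1)$ is also swapped by $h$ and consists of conjugates of $x_1$ and $x_2$, but by Lemma~\ref{lem:rank2} it does not generate $x_2$.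
\end{example}

We need a device that selects the right conjugates. If $H$ and $F_n$ acted together on a tree in which the conjugates of $\langle x_i\rangle$ fix vertices, then $H$ would fix a vertex $o$, and we could select conjugates by following paths from $o$. Dunwoody's accessibility theorem produces trees with an action of $H$, but the vertex stabilizers are finite or one-ended. For $F_n\rtimes H$ this makes $F_n$ act freely, and no $x_i$ fixes a vertex. We therefore thicken each $\langle x_i\rangle$ to a copy of $\mathbb Z^2$, which is forced to fix a vertex.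

\subsection{Groups acting on trees}
We recall what is needed; actions are without inversion of edges, and $Q_v$ denotes the stabilizer of $v$ in $Q$.
\begin{itemize}
\item[(T1)] An element $a$ acting on a tree either fixes a vertex or is \emph{hyperbolic}: the vertices $v$ minimizing $d(v,av)$ span a line, the \emph{axis}, which $a$ translates. A finite group acting on a tree fixes a vertex.
\item[(T2)] (Bass--Serre theory, \cite[I.4--5]{Serre}.) If $Q$ acts on a tree $T$, then $\pi_1(Q\backslash T)$ is the quotient of $Q$ by the normal subgroup generated by the vertex stabilizers. If edge stabilizers are trivial, each $Q_v$ is a free factor of $Q$. The fundamental group of a finite graph of groups acts on a tree with finitely many orbits of vertices and edges, the stabilizers being the conjugates of the vertex and edge groups.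
\item[(T3)] The number of ends of a finitely generated group is the number of ends of a Cayley graph. It is unchanged on passing to a subgroup of finite index and is zero exactly for finite groups. The group $\mathbb Z$ and every free product of two nontrivial groups have at least two ends.
\item[(T4)] (Dunwoody \cite{Dunwoody}.) A finitely presented group is the fundamental group of a finite graph of groups with finite edge groups and vertex groups with at most one end.
\item[(T5)] (Kurosh's theorem.) A subgroup of a free product $A_1*\dots*A_n$ is a free product of a free group and subgroups of conjugates of the $A_i$.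
\end{itemize}

\subsection{Proof of Proposition~\ref{prop:finite}}

\emph{Step 1: thickening.} Let $A_i=\langle x_i,t_i\mid[x_i,t_i]\rangle\cong\mathbb Z^2$ and $P=A_1*\dots*A_n$. The homomorphism $\kappa\colon P\to F_n$ with $\kappa(x_i)=x_i$, $\kappa(t_i)=1$ is a retraction onto the subgroup $F_n=\langle x_1,\dots,x_n\rangle$. Call a subgroup $pA_ip^{-1}$ with $p\in P$ \emph{peripheral of type $i$}. It maps isomorphically onto the summand $A_i$ of $P^{ab}=\bigoplus_lA_l$, so the type is well defined.

Let $h\in WB_n$ and $h(x_i)=ux_ju^{-1}$ with $u\in F_n$. Put $\hat h(x_i)=h(x_i)$ and $\hat h(t_i)=ut_ju^{-1}$. By (F1), $u$ is unique up to right multiplication by a power of $x_j$, which commutes with $t_j$, so $\hat h(t_i)$ is well defined. The images of $x_i$ and $t_i$ commute, so $\hat h$ is an endomorphism of $P$. If $g(x_j)=u'x_lu'^{-1}$, then $gh(x_i)$ is the conjugate of $x_l$ by $g(u)u'$, and $\hat g\hat h(t_i)$ is the conjugate of $t_l$ by the same element. Hence $\widehat{gh}=\hat g\hat h$, and $h\mapsto\hat h$ is a homomorphism $WB_n\to\operatorname{Aut}(P)$. It maps peripheral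 subgroups of type $i$ to peripheral subgroups of type $h\cdot i$, and
\begin{equation}\label{eq:ret}
\kappa\circ\hat h=h\circ\kappa,
\end{equation}
since both sides send $x_i$ to $h(x_i)$ and $t_i$ to $1$. Let $\Lambda=P\rtimes H$, so that $hph^{-1}=\hat h(p)$ in $\Lambda$. It is finitely presented because $P$ is finitely presented and $H$ is finite.

\emph{Step 2: the tree.} Let $T$ be the tree given by (T4) and (T2) for $\Lambda$. (The model to keep in mind, for $H=S_n$, has a vertex for each $p\in P$ and each coset $pA_i$, with $p$ joined to $pA_i$; the quotient by $P$ is a star with $n$ leaves, and $S_n$ fixes the vertex $1$.) The group $P$ is a free product of torsion-free groups and so is torsion-free. Edge stabilizers in $\Lambda$ are finite, so edge stabilizers in $P$ are trivial. Consequently a nontrivial element of $P$ fixes at most one vertex, since otherwise it would fix the edges of a geodesic.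

For a vertex $v$, the group $P_v$ is a free factor of $P$, hence a quotient of $P$, hence finitely generated, and it has finite index in $\Lambda_v$. By (T3), $P_v$ is trivial or one-ended. In the second case it is freely indecomposable and not infinite cyclic, so by (T5) it lies in a peripheral subgroup.

\emph{Step 3: every peripheral subgroup $A$ fixes a unique vertex $v(A)$, $P_{v(A)}=A$, and every vertex $v$ with $P_v\ne1$ is of this form.} Suppose that $a\in A$ is hyperbolic. Every element of $A$ commutes with $a$ and so preserves its axis, and it acts nontrivially on the axis unless it is trivial, because edge stabilizers are trivial. So $\mathbb Z^2$ embeds in the automorphism group of a line, the infinite dihedral group. This is impossible, since that group has a cyclic subgroup of index two. This is the point at which the $t_i$ are needed. Hence $1\neq a\in A$ fixes exactly one vertex $v(A)$. For $b\in A$ the vertex $b\,v(A)$ is fixed by $bab^{-1}=a$, so $A$ fixes $v(A)$.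

By Step 2, $A\le P_{v(A)}\le A'$ with $A'$ peripheral. If $A$ has type $i$ and $A'$ has type $j$, then $A_i\subseteq A_j$ in $P^{ab}$, so $i=j$. Now $A'$ maps injectively to $A_i$ and its subgroup $A$ already maps onto $A_i$, so $A=P_{v(A)}=A'$. Finally, if $P_v\neq1$, then $P_v\le A$ for some peripheral $A$; a nontrivial element of $P_v$ fixes both $v$ and $v(A)$, so $v=v(A)$. By uniqueness, $\lambda\,v(A)=v(\lambda A\lambda^{-1})$ for all $\lambda\in\Lambda$.

\emph{Step 4: the quotient tree.} Let $Y=P\backslash T$. It is a finite connected graph, since $P$ has finite index in $\Lambda$, and $H\cong\Lambda/P$ acts on it so that the projection $T\to Y$ is $H$-equivariant. The vertex stabilizers in $P$ include all $A_i$, so $\pi_1(Y)=1$ by (T2), and $Y$ is a tree. Let $u_i$ be the image of $v(A_i)$. By Step 3, the vertices of $T$ above $u_i$ are the $v(A)$ with $A$ of type $i$. Hence the $u_i$ are distinct, they are exactly the vertices of $Y$ above which the stabilizers in $P$ are nontrivial, and $hu_i=u_{h\cdot i}$ for $h\in H$.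

\emph{Step 5: lifting geodesics.} By (T1), $H$ fixes a vertex $o$ of $T$; let $\bar o$ be its image in $Y$, and let $\omega_i$ be the geodesic in $Y$ from $\bar o$ to $u_i$. Then $h\omega_i=\omega_{h\cdot i}$. Here transitivity enters: it shows that all $\omega_i$ have the same length $\ell$. As the $u_i$ are distinct and $n\ge2$, we have $\ell\ge1$. A vertex of $\omega_i$ other than $u_i$ is at distance less than $\ell$ from $\bar o$, so it is not one of the $u_j$, and the stabilizers in $P$ above it are trivial.

For any vertex $v$ of $T$, the projection maps the edges starting at $v$ onto the edges starting at the image of $v$: lift the edge and translate it by an element of $P$. If $P_v=1$ this map is also injective, because $e'=pe$ with $e$ and $e'$ starting at $v$ forces $p\in P_v$. Therefore $\omega_i$, and each of its initial segments, has a unique lift starting at $o$. Let $\tilde\omega_i$ be the lift of $\omega_i$ and $v_i$ its endpoint. Then $v_i=g_iv(A_i)$ with $g_i\in P$, and $P_{v_i}=g_iA_ig_i^{-1}$. For $h\in H$ the path $h\tilde\omega_i$ is a lift of $\omega_{h\cdot i}$ starting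 at $o$, so by uniqueness $hv_i=v_{h\cdot i}$ and $\hat h(P_{v_i})=P_{v_{h\cdot i}}$.

Put $y_i=g_ix_ig_i^{-1}\in P_{v_i}$. With $j=h\cdot i$, both $\hat h(y_i)$ and $y_j$ lie in $P_{v_j}$, and both are conjugate in $P$ to $x_j$. Since $P_{v_j}$ embeds in $P^{ab}$,
\begin{equation}\label{eq:perm}
\hat h(y_i)=y_{h\cdot i}.
\end{equation}

\emph{Step 6: $P$ is generated by $P_{v_1},\dots,P_{v_n}$.} The subtree $\bigcup_i\tilde\omega_i$ of $T$ maps injectively to $Y$. Indeed, if a vertex of $\tilde\omega_i$ and a vertex of $\tilde\omega_j$ have the same image $u$, then $\omega_i$ and $\omega_j$ agree from $\bar o$ to $u$, because $Y$ is a tree, and both vertices are the endpoint of the unique lift of this segment; injectivity on edges follows since an edge of $Y$ is determined by its endpoints. As long as the image of the subtree is not all of $Y$, some edge of $Y$ has exactly one endpoint in the image, and we add a lift of it that starts in the subtree. After finitely many steps we have a subtree $\tilde Y\subseteq T$ mapping isomorphically onto $Y$. Its only vertices with nontrivial stabilizer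 in $P$ are $v_1,\dots,v_n$.

Let $Q=\langle P_{v_1},\dots,P_{v_n}\rangle$. The subgraphs $Q\tilde Y$ and $(P\setminus Q)\tilde Y$ cover $T$. They share no vertex: if $qv=pv'$ with $q\in Q$, $p\in P$ and $v,v'\in\tilde Y$, then $v$ and $v'$ have the same image in $Y$, so $v=v'$, $q^{-1}p\in P_v\le Q$, and $p\in Q$. Since $T$ is connected, the second subgraph is empty and $Q=P$.

\emph{Step 7: descent to $F_n$.} Let $z_i=\kappa(y_i)=\kappa(g_i)\,x_i\,\kappa(g_i)^{-1}$. By \eqref{eq:ret} and \eqref{eq:perm}, $h(z_i)=z_{h\cdot i}$. Since $\kappa(P_{v_i})=\langle z_i\rangle$, Step 6 shows that the $z_i$ generate $F_n$. By (F4), $\beta\colon x_i\mapsto z_i$ is an automorphism. It lies in $P\Sigma_n$, and $\beta^{-1}h\beta(x_i)=\beta^{-1}(z_{h\cdot i})=x_{h\cdot i}$ for all $i$. This proves Proposition~\ref{prop:finite}.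

\section{Proofs of the main results for $n\ge3$}\label{sec:proofs}

Proposition~\ref{prop:finite} will reduce an injective endomorphism to one that restricts to an automorphism of $S_n$. By H\"older's theorem every automorphism of $S_n$ is inner if $n\neq6$. For $n=6$ we compare centralizers once more: $S_5$ has an infinite centralizer in $WB_6$, while a transitive subgroup of the same order has a trivial one.

\begin{lemma}\label{lem:six}
Let $\varphi$ be an injective endomorphism of $WB_6$ that restricts to an automorphism $\psi$ of $S_6$. Then $\psi$ is an inner automorphism of $S_6$.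
\end{lemma}

\begin{proof}
Let $G=\psi(S_5)\le S_6$, a group of order $120$. Suppose that $G$ is transitive on $\{1,\dots,6\}$. Then each stabilizer $G_i$ has order $20$ and contains an element of order $5$, which is a $5$-cycle fixing only $i$. The element $\theta=\varphi(c_{x_6})$ centralizes $\varphi(S_5)=G$, so $\theta(x_i)\in\langle x_i\rangle$ by Lemma~\ref{lem:fixed}(b). As $\theta(x_i)$ is conjugate to a generator, (F3) gives $\theta(x_i)=x_i$ for all $i$. So $\theta=1$, contradicting injectivity.

Hence $G$ is intransitive. It preserves a subset of size $a\in\{1,2,3\}$ and lies in a copy of $S_a\times S_{6-a}$, of order $120$, $48$, $36$ respectively. So $a=1$ and $G$ is a point stabilizer. All point stabilizers $\operatorname{Stab}(i)$ in $S_6$ are conjugate and pairwise distinct, so $\psi(\operatorname{Stab}(i))=\operatorname{Stab}(f(i))$ for a permutation $f\in S_6$. For $w\in S_6$,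
\[
\operatorname{Stab}(f(w(i)))=\psi\bigl(w\operatorname{Stab}(i)w^{-1}\bigr)=\psi(w)\operatorname{Stab}(f(i))\psi(w)^{-1}=\operatorname{Stab}\bigl(\psi(w)(f(i))\bigr).
\]
Thus $fw=\psi(w)f$, that is, $\psi(w)=fwf^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:endo}]
The existence and injectivity of $\varepsilon_k$ and the identities $\varepsilon_1=\mathrm{id}$, $\varepsilon_{-1}=\alpha_n$ are contained in Proposition~\ref{prop:eps}. Let $\varphi$ be an injective endomorphism and $H=\varphi(S_n)$. The finite group $H\cap P\Sigma_n$ is trivial by Lemma~\ref{lem:torsion}, so $\psi=\pi\varphi|_{S_n}$ is injective and hence an automorphism of $S_n$. In particular $\pi(H)=S_n$ is transitive. By Proposition~\ref{prop:finite} there is $\beta\in P\Sigma_n$ such that $\varphi'=\operatorname{ad}_{\beta}^{-1}\circ\varphi$ restricts to $\psi$ on $S_n$. By H\"older's theorem and Lemma~\ref{lem:six}, $\psi$ is conjugation by some $f\in S_n$. Then $\operatorname{ad}_f^{-1}\circ\varphi'$ is injective and fixes $S_n$ pointwise, so it equals $\varepsilon_k$ with $k\neq0$ by Proposition~\ref{prop:fixed}.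 Hence $\varphi=\operatorname{ad}_{\beta f}\circ\varepsilon_k$.

Inner automorphisms preserve $\deg$, so $\deg\circ\operatorname{ad}_g\circ\varepsilon_k=k\deg$. Since $\deg$ is onto $\mathbb Z$, this determines $k$, and it shows that $\operatorname{ad}_g\circ\varepsilon_k$ can be surjective only if $k=\pm1$. Conversely, $\varepsilon_{\pm1}^2=\varepsilon_1=\mathrm{id}$, so $\varepsilon_{\pm1}$ are automorphisms. Finally,
\[
(\operatorname{ad}_g\circ\varepsilon_k)\circ(\operatorname{ad}_h\circ\varepsilon_l)=\operatorname{ad}_{g\varepsilon_k(h)}\circ\varepsilon_{kl},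
\]
so composition is well defined modulo inner automorphisms, and $k\mapsto[\varepsilon_k]$ is an isomorphism of monoids.
\end{proof}

\begin{remark}
Injectivity was used for two purposes: to make $\varphi$ faithful on $S_n$, and to keep $\varphi(c_{x_n})$ of infinite order. Both can fail for other endomorphisms: $g\mapsto c_{x_1}^{\deg g}$ kills $S_n$, and $\varepsilon_0$ kills $c_{x_n}$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:out}]
By Theorem~\ref{thm:endo}, every automorphism of $WB_n$ is $\operatorname{ad}_g$ or $\operatorname{ad}_g\circ\alpha_n$ for some $g$. The automorphism $\alpha_n$ is not inner, because $\deg\circ\,\alpha_n=-\deg\neq\deg$.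
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:aut}]
Let $N$ be the normalizer of $WB_n$ in $\operatorname{Aut}(F_n)$. Conjugation gives a homomorphism $N\to\operatorname{Aut}(WB_n)$. An element of its kernel centralizes $\operatorname{Inn}(F_n)\le WB_n$ and is trivial by (F1). By Proposition~\ref{prop:eps}(b), the involution $\iota$ lies in $N$ and induces $\alpha_n$, and $\iota\notin WB_n$ by (F3). So $WB_n\rtimes\langle\iota\rangle$ is a subgroup of $N$, and it maps onto $\operatorname{Aut}(WB_n)$ by Theorem~\ref{thm:out}. An injective homomorphism that is already surjective on a subgroup forces the subgroup to be everything, so $N=WB_n\rtimes\langle\iota\rangle\cong\operatorname{Aut}(WB_n)$. Every automorphism of $WB_n$ is thus conjugation by an element of $N$. It preserves $\operatorname{Inn}(F_n)$, which is normal in $\operatorname{Aut}(F_n)$, and $P\Sigma_n$, which is normal in $WB_n$ and normalized by $\iota$ since $\iota a_{ij}\iota^{-1}=a_{ij}^{-1}$.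
\end{proof}

\section{Two strands}\label{sec:two}

Write $\sigma=\sigma_1$, $\rho=\rho_1$, $a=a_{12}=\rho\sigma$ and $b=a_{21}=\rho a\rho$. Then $WB_2=\langle a,\rho\mid\rho^2\rangle\cong\mathbb Z*\mathbb Z_2$. There are no relations (M1)--(M3) for $n=2$, so $K=P\Sigma_2=\ker\pi$ is free on $a$ and $b$; it has index two, and $\operatorname{ad}_\rho$ acts on it as the swap $a\leftrightarrow b$. We have $\alpha_2(a)=a^{-1}$ and $\alpha_2(b)=b^{-1}$. The new feature is the map
\[
\mu\colon\quad\sigma\mapsto\rho\sigma,\quad\rho\mapsto\rho,\qquad\text{equivalently}\qquad a\mapsto\rho a,\quad\rho\mapsto\rho,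
\]
which respects the only relation and satisfies $\mu^2=\mathrm{id}$, so it is an automorphism.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
We first show that $[\alpha_2]$ and $[\mu]$ generate $\operatorname{Out}(WB_2)$. Let $\varphi\in\operatorname{Aut}(WB_2)$; we may compose it with $\alpha_2$, $\mu$ and inner automorphisms. An element of finite order in a free product is conjugate into a factor, so $\varphi(\rho)$ is conjugate to $\rho$, and we may assume $\varphi(\rho)=\rho$. If $\varphi(a)\notin K$, then $\varphi\mu(a)=\rho\varphi(a)\in K$, so we may assume $\varphi(a)\in K$. Then $\varphi(b)=\rho\varphi(a)\rho\in K$, so $\varphi(K)\le K$, and $\varphi(K)=K$ because both have index two.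

Since $\varphi$ fixes $\rho$, the restriction $\varphi|_K$ commutes with the swap. Its matrix on $K^{ab}\cong\mathbb Z^2$ therefore has the form
\[
\begin{pmatrix}p&q\\ q&p\end{pmatrix},\qquad (p-q)(p+q)=\pm1,
\]
so $(p,q)\in\{(\pm1,0),(0,\pm1)\}$. The automorphisms $\operatorname{ad}_\rho$ and $\alpha_2$ fix $\rho$, preserve $K$, and have $(p,q)=(0,1)$ and $(-1,0)$. After composing with one or both, $\varphi$ acts trivially on $K^{ab}$. By Nielsen's theorem, an automorphism of a free group of rank two that acts trivially on the abelianization is inner, so $\varphi|_K=\operatorname{ad}_g|_K$ with $g\in K$. As $\varphi|_K$ commutes with the swap and $K$ has trivial center, the swap fixes $g$. It fixes no letter, so $g=1$ by Lemma~\ref{lem:fixed}(a). Hence $\varphi$ is the identity on $K$ and on $\rho$, and $\varphi=\mathrm{id}$.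

Next, $\alpha_2^2=\mu^2=\mathrm{id}$, and
\[
\alpha_2\mu(a)=\rho a^{-1},\qquad\mu\alpha_2(a)=a^{-1}\rho=\rho\,(\rho a^{-1})\,\rho ,
\]
while both composites fix $\rho$. So $\mu\alpha_2=\operatorname{ad}_\rho\circ\alpha_2\mu$, the two classes commute, and $\operatorname{Out}(WB_2)$ has order at most four. Under \eqref{eq:ab}, $[\alpha_2]$ maps to the reflection and $[\mu]$ to the shear, which generate the target. Hence \eqref{eq:ab} is an isomorphism for $n=2$.
\end{proof}

\begin{remark}
The automorphism $\mu$ shows where the argument of Section~\ref{sec:fixed} breaks down. It fixes $S_2$ pointwise, but $S_1$ is trivial and its centralizer carries no information. Also $c_{x_1}=a_{12}$ is a single generator rather than a product of two conjugate ones, so no parity argument keeps its image in $\ker\pi$; indeed $\mu(c_{x_1})=\rho\,c_{x_1}$. For the same reason the subgroup $P\Sigma_2=\langle c_{x_1},c_{x_2}\rangle=\operatorname{Inn}(F_2)$ is not characteristic in $WB_2$, so the last statement of Corollary~\ref{cor:aut} also requires $n\ge3$.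
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dunwoody}
Dunwoody, Invent. Math. \textbf{81} (1985).

\bibitem{FRR}
Fenn, Rim\'anyi and Rourke, Topology \textbf{36} (1997).

\bibitem{Makri}
Stavroula Makri, \emph{The unrestricted virtual braid groups $UVB_n$}, arXiv:2111.12134 (2021).

\bibitem{McCool}
McCool, \emph{On basis-conjugating automorphisms of free groups}, Canad. J. Math. \textbf{38} (1986).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
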